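# Denominators of approximate equilibria in two-action games

## 1. A biased matching-pennies game

Two players, $B$ and $T$, each choose an action in $\{0,1\}$ at the same time. Player $B$ gets $1$ if its action differs from $T$'s action and $0$ otherwise. Player $T$ is paid according to the action $a$ of $B$: action $1$ pays $\max(a-\frac34,0)$ and action $0$ pays $\max(\frac34-a,0)$. So if $a=1$, then action $1$ pays $\frac14$ and action $0$ pays nothing; if $a=0$, then action $0$ pays $\frac34$ and action $1$ pays nothing.

Let $B$ play $1$ with probability $x$ and $T$ play $1$ with probability $y$. For $T$, action $1$ pays $\frac x4$ and action $0$ pays $\frac34(1-x)$, so the advantage of action $1$ over action $0$ is $x-\frac34$. For $B$, action $1$ pays $1-y$ and action $0$ pays $y$, so the advantage of action $1$ is $1-2y$.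

The only Nash equilibrium is $x=\frac34$, $y=\frac12$. Indeed, if $x>\frac34$ then $y=1$, so $B$ strictly prefers $0$ and $x=0$, a contradiction. If $x<\frac34$ then $y=0$, so $x=1$, again a contradiction. Hence $x=\frac34$, which forces $B$ to be indifferent, that is, $y=\frac12$.

Now allow each player a small regret: no player may gain more than $\varepsilon=\frac1{20}$ by switching to a pure action. The possible gains are
$$B:\ (1-x)(1-2y)\ \text{ and }\ x(2y-1),\qquad T:\ (1-y)\big(x-\tfrac34\big)\ \text{ and }\ y\big(\tfrac34-x\big).$$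
Can $B$ use a fraction with denominator at most $2$? There are three cases, and $y$ may be anything.

* If $x=0$, then $T$ needs $\frac34y\le\frac1{20}$, so $y\le\frac1{15}$, while $B$ needs $1-2y\le\frac1{20}$, so $y\ge\frac{19}{40}$. Impossible.
* If $x=\frac12$, then $T$ needs $\frac14y\le\frac1{20}$, so $y\le\frac15$, while $B$ needs $\frac12(1-2y)\le\frac1{20}$, so $y\ge\frac9{20}$. Impossible.
* If $x=1$, then $T$ needs $\frac14(1-y)\le\frac1{20}$, so $y\ge\frac45$, while $B$ needs $2y-1\le\frac1{20}$, so $y\le\frac{21}{40}$. Impossible.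

So denominators $1$ and $2$ are not enough. Denominator $3$ is: take $x=\frac23$, $y=\frac12$. Then $B$ is indifferent and $T$ can gain only $\frac12\cdot\frac1{12}=\frac1{24}<\frac1{20}$.

Replace $\frac34$ by any $\alpha\in(0,1)$. The profile with $y=\frac12$ and any $x$ with $|x-\alpha|\le2\varepsilon$ is acceptable, because $T$ gains at most $\frac12|x-\alpha|\le\varepsilon$. Some multiple of $\frac1k$ lies within $\frac1{2k}$ of $\alpha$, so every integer $k\ge\max(2,\frac1{4\varepsilon})$ is good enough for the whole family, whatever $\alpha$ is. In these games the fineness needed depends on $\varepsilon$ alone.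

Does this persist when there are many players? Is there, for each $\varepsilon$, one bound $k(\varepsilon)$ on the denominators that is good enough for all two-action games with any number of players? We shall see that the answer is no when $\varepsilon<\frac12$, and we shall find how fast the denominators must grow.

## 2. Regret inequalities and the function $K(n,\varepsilon)$

**Definition (games and $\varepsilon$-equilibria).** A normalized $n$-player $m$-action game has $n$ players, each with a set $A_i$ of $m$ pure actions, and payoff functions $u_i\colon A_1\times\cdots\times A_n\to[0,1]$. Payoffs are extended multilinearly to mixed profiles $x=(x_1,\dots,x_n)$: $u_i(x)$ is the expected payoff when the players draw their actions independently. For $\varepsilon>0$, a mixed profile $x$ is an $\varepsilon$-equilibrium if $u_i(a_i,x_{-i})\le u_i(x)+\varepsilon$ for every player $i$ and every $a_i\in A_i$.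

**Definition ($k$-uniform).** A mixed strategy is $k$-uniform if it assigns to each pure action a rational probability with denominator $k$, that is, a multiple of $\frac1k$.

For two actions we compare two ways of being coarse. The pair of probabilities $(\frac12,\frac13)$ has denominators at most $3$, but it is $k$-uniform only when $6$ divides $k$. "All denominators at most $k$" allows each player its own denominator.

Babichenko and Peretz ("Approximate Nash Equilibria via Sampling", arXiv:1307.4934, 2013) proved that for every fixed $\varepsilon>0$ every normalized $n$-player $m$-action game admits a $k$-uniform $\varepsilon$-equilibrium with $k=O(\log n+\log m)$. The question of Section 1 comes from that paper: is there a function $k\colon(0,1)\to\mathbb N$, not depending on $n$, such that every normalized $n$-player two-action game has an $\varepsilon$-equilibrium whose probabilities are rational with denominator at most $k(\varepsilon)$?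

From now on "game" means normalized two-action game with actions $0,1$. A profile is a vector $x\in[0,1]^n$, where $x_i$ is the probability that $i$ plays $1$. Put
$$d_i(x)=u_i(1,x_{-i})-u_i(0,x_{-i})\in[-1,1].$$
This does not depend on $x_i$, and $u_i(x)=u_i(0,x_{-i})+x_id_i(x)$. So switching to action $1$ gains $(1-x_i)d_i(x)$, switching to action $0$ gains $-x_id_i(x)$, and $x$ is an $\varepsilon$-equilibrium if and only if for all $i$
$$(1-x_i)\,d_i(x)\le\varepsilon\quad\text{and}\quad -x_i\,d_i(x)\le\varepsilon. \tag{1}$$

**Definition.** $K(n,\varepsilon)$ is the least $k$ such that every $n$-player game has an $\varepsilon$-equilibrium with all probabilities rational of denominator at most $k$.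

In this notation Section 1 showed $K(2,\frac1{20})\ge3$. The function $K$ is nondecreasing in $n$: add to a bad game a dummy player with constant payoff, who affects nobody. An $\varepsilon$-equilibrium of the larger game restricts to one of the smaller.

These are the results.

**Theorem 1 (answer to the question).** For every $\varepsilon\in(0,\frac12)$ there are $c_\varepsilon>0$ and $n_\varepsilon$ with $K(n,\varepsilon)\ge c_\varepsilon\sqrt{\ln n}$ for $n\ge n_\varepsilon$. Hence no function $k(\varepsilon)$ as in the question exists. For $\varepsilon\in[\frac12,1)$ and $n\ge2$, $K(n,\varepsilon)=2$.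

**Theorem 2 (classification).** Let $\varepsilon\in(0,\frac12)$ and let $F\subset[0,1]$ be closed. Every game (with any number of players) has an $\varepsilon$-equilibrium with all $x_i\in F$ if and only if $[\varepsilon,1-\varepsilon]\subset F$.

**Theorem 3 (upper bounds).** Let $\varepsilon\in(0,\frac12)$. Every $n$-player game has

(a) an $\varepsilon$-equilibrium with all denominators at most $k$, whenever $k\ge7\sqrt{1+\ln n}\,/\varepsilon$;

(b) a $k$-uniform $\varepsilon$-equilibrium, whenever $k\ge5\sqrt{1+\ln n}\,/\varepsilon^{3/2}$.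

So $K(n,\varepsilon)=\Theta_\varepsilon(\sqrt{\log n})$ for every fixed $\varepsilon\in(0,\frac12)$. This improves $O(\log n)$ for two-action games.

**Theorem 4 (sharp dependence on $\varepsilon$).** Let $0<\varepsilon\le\frac1{125}$.

(a) If $\ln n\ge64$ and $\ln n\ge4\log_2\log_2(1/\varepsilon)+2$, then $K(n,\varepsilon)\ge\sqrt{\ln n}\,/(520\,\varepsilon)$.

(b) If $\ln n\ge2/\varepsilon+2$, then for every integer $1\le k\le\sqrt{\ln n}\,/(1800\,\varepsilon^{3/2})$ some $n$-player game has no $k$-uniform $\varepsilon$-equilibrium.

Together with Theorem 3, in these ranges the exact orders are $\varepsilon^{-1}\sqrt{\log n}$ for denominators at most $k$ and $\varepsilon^{-3/2}\sqrt{\log n}$ for $k$-uniform profiles.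

The case $\varepsilon\in[\frac12,1)$ of Theorem 1 can be settled at once. At $x=(\frac12,\dots,\frac12)$ every regret is at most $\frac12|d_i|\le\frac12\le\varepsilon$, so $K\le2$. For $n\ge2$, take matching pennies with payoffs in $\{0,1\}$ (one player wins on a match, the other on a mismatch) plus dummies. At each pure profile one of the two players has payoff $0$ and would get $1$ by switching, a regret $1>\varepsilon$. So denominator $1$ does not suffice, and $K=2$. From here on $\varepsilon<\frac12$.

We shall use Hoeffding's inequality several times: if $Y_1,\dots,Y_N$ are independent, $Y_j$ takes values in an interval of length $b_j$, and $S=\sum_jY_j$, then $P(S-\mathbb ES\ge h)\le\exp(-2h^2/\sum_jb_j^2)$ for $h>0$, and the same bound holds for $P(S-\mathbb ES\le-h)$.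

## 3. Pooling many players, and the cancellation of signs

In Section 1 the tester $T$ reacts to one action of $B$, and a deviation of $2\varepsilon$ escapes it. To force finer probabilities, we take $s$ base players, all supposed to play near some $\alpha$, and pool them. If each plays $1$ with probability $\alpha+\delta$, the sum $\sum_i(a_i-\alpha)$ has mean $s\delta$ and standard deviation at most $\frac12\sqrt s$. A threshold test on the sum notices the drift as soon as $\delta$ is a large multiple of $1/\sqrt s$.

So let us try a single tester with payoff difference $D(a)=\operatorname{sgn}\sum_i(a_i-\frac12)$, and let all base players be punished as before: if the tester plays $1$ with probability $y$, each base player has difference $1-2y$. This does not work. Let $s$ be even, let half of the base players use $\frac12+\delta$ and half $\frac12-\delta$, and let $y=\frac12$. If $a_i$ has mean $\frac12+\delta$ and $a_j$ has mean $\frac12-\delta$, then $a_i-\frac12$ and $-(a_j-\frac12)$ have the same law. Hence $\sum_i(a_i-\frac12)$ is symmetric about $0$, so $\mathbb ED=0$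 and the tester is indifferent; so are the base players. This is an exact Nash equilibrium for every $\delta\in[0,\frac12]$, even with pure base strategies. The approach stops at the cancellation of deviations of opposite sign.

The repair is to have a tester for every sign pattern $\sigma\in\{\pm1\}^s$, watching $\sigma\cdot(a-\alpha\mathbf 1)$. Writing $v=x-\alpha\mathbf 1$, the pattern $\sigma=\operatorname{sgn}v$ sees the full drift $\sigma\cdot v=\|v\|_1$. This costs about $2^s$ players, so $s$ is of order $\log n$, and the detectable deviation $1/\sqrt s$ is of order $1/\sqrt{\log n}$.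

Now the base players must be told which pattern to obey. We select one pattern $\hat\sigma$ whose tester says "positive" and push player $i$ against $\hat\sigma_i$. A second difficulty appears: testers with $\mathbb ED$ near $0$ may say anything in an $\varepsilon$-equilibrium. If $v=(\delta,\dots,\delta)$ with $s$ even and $\sigma$ is a balanced pattern, then $\sigma\cdot v=0$, and a test of the sign of $\sigma\cdot(a-\alpha\mathbf1)$ is undecided at such a $\sigma$ when $\alpha=\frac12$ (pair up the $+$ and $-$ coordinates: $\sigma\cdot(a-\frac12\mathbf1)$ is again symmetric). If that pattern were selected, the push would be uncorrelated with $v$. What we want is a selected $\hat\sigma$ with $\hat\sigma\cdot v$ close to the maximum $\|v\|_1$, but $\|v\|_1$ is not known in advance.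

The way out is to run the tests at many levels $\ell$, and to select a pattern at the highest level at which any test says "positive". At that level even an undecided test must have $\sigma\cdot v$ large.

## 4. The game with a tester for every sign pattern and level

Fix $s\ge1$, $\alpha\in(0,1)$, a finite nonempty set $\mathcal L$ of integers (levels), functions $D_{\sigma,\ell}\colon\{0,1\}^s\to[-1,1]$ (tests) for $\sigma\in\{\pm1\}^s$ and $\ell\in\mathcal L$, and an odd integer $r$. The game has $n=s+r|\mathcal L|2^s$ players.

The testers are the players $(\sigma,\ell,j)$ with $1\le j\le r$. If the base players' actions are $a\in\{0,1\}^s$, tester $(\sigma,\ell,j)$ gets $\max(D_{\sigma,\ell}(a),0)$ for action $1$ and $\max(-D_{\sigma,\ell}(a),0)$ for action $0$. The difference is $D_{\sigma,\ell}(a)$.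

The base players are $1,\dots,s$. From the testers' pure actions let $B_{\sigma,\ell}$ be the majority action of the $r$ testers $(\sigma,\ell,\cdot)$. Let $\hat\ell$ be the largest $\ell$ for which some $B_{\sigma,\ell}=1$, and let $\hat\sigma$ be the first $\sigma$, in a fixed order, with $B_{\sigma,\hat\ell}=1$. If no $B_{\sigma,\ell}$ equals $1$, let $\hat\sigma=(1,\dots,1)$. Base player $i$ gets $1$ if ($a_i=1$ and $\hat\sigma_i=-1$) or ($a_i=0$ and $\hat\sigma_i=1$), and $0$ otherwise. The difference is $-\hat\sigma_i$.

All players move simultaneously. A tester does not see realized actions; it reacts to the mixed strategies $x\in[0,1]^s$ of the base players, and its difference is $\mathbb E_xD_{\sigma,\ell}$, the expectation over independent $a_i\sim\mathrm{Bernoulli}(x_i)$. The $r$ copies are there because one tester with a clear preference may still err with some probability below $\frac12$; the majority of many copies errs rarely.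

For $\kappa>0$ call a test clearly positive at $x$ if $\mathbb E_xD_{\sigma,\ell}\ge\kappa$, and clearly negative at $x$ if $\mathbb E_xD_{\sigma,\ell}\le-\kappa$. For example, a constant test $D=-1$ is clearly negative at every $x$ when $\kappa\le1$. Write $v=x-\alpha\mathbf 1$.

**Lemma 1.** Let $\mu=\min(\alpha,1-\alpha)$, $\kappa>2\varepsilon$, $c\in(0,1]$ and
$$\rho:=2^s|\mathcal L|\exp\!\big(-2r(\tfrac12-\tfrac\varepsilon\kappa)^2\big).$$
Let $X\subset[0,1]^s\setminus\{\alpha\mathbf 1\}$ be such that for each $x\in X$ there is $\ell^*\in\mathcal L$ for which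

(i) some test $(\sigma,\ell^*)$ is clearly positive at $x$;

(ii) every test $(\sigma,\ell)$ with $\ell\ge\ell^*$ that is not clearly negative at $x$ satisfies $\sigma\cdot v\ge c\|v\|_1$.

If $c-2\rho>\varepsilon/\mu$, the game has no $\varepsilon$-equilibrium whose base part lies in $X$.

Suppose there is an $\varepsilon$-equilibrium with base part $x\in X$. We bound $\mathbb E\,\hat\sigma\cdot v$ from below using the testers and from above using the base players.

**Step 1: clear tests are reported correctly.** For a clearly positive test, a tester playing $1$ with probability $y$ has $(1-y)\kappa\le(1-y)\mathbb E_xD\le\varepsilon$ by (1), so it plays $0$ with probability at most $\varepsilon/\kappa$. Likewise a tester of a clearly negative test plays $1$ with probability at most $\varepsilon/\kappa$. The $r$ copies draw independently. If their majority is wrong, the number of wrong copies is at least $\frac r2$, while its mean is at most $r\varepsilon/\kappa<\frac r2$. By Hoeffding's inequality this has probability at most $\exp(-2r(\frac12-\frac\varepsilon\kappa)^2)$.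 A union bound over at most $2^s|\mathcal L|$ tests shows that with probability at least $1-\rho$ the majorities of all clear tests are correct.

**Step 2: the selected pattern is aligned with $v$.** On this event (i) gives $B_{\sigma,\ell^*}=1$ for some $\sigma$, so $\hat\ell\ge\ell^*$. The selected test has $B_{\hat\sigma,\hat\ell}=1$, so it is not clearly negative. By (ii), $\hat\sigma\cdot v\ge c\|v\|_1$. Off this event we still have $\hat\sigma\cdot v\ge-\|v\|_1$. Let $p\le\rho$ be the probability of the complement. Since $c\le1$,
$$\mathbb E\,\hat\sigma\cdot v\ \ge\ \big(c(1-p)-p\big)\|v\|_1\ \ge\ \big(c-(1+c)\rho\big)\|v\|_1\ \ge\ (c-2\rho)\|v\|_1. \tag{2}$$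

**Step 3: base players do not accept such a push.** For a base player $d_i=-\mathbb E\hat\sigma_i$. We claim $-v_id_i\le|v_i|\,\varepsilon/\mu$. This is trivial if $v_id_i\ge0$. If $v_i>0>d_i$, then (1) gives $x_i|d_i|\le\varepsilon$, so $|d_i|\le\varepsilon/x_i\le\varepsilon/\alpha$. If $v_i<0<d_i$, then $(1-x_i)d_i\le\varepsilon$, so $d_i\le\varepsilon/(1-x_i)\le\varepsilon/(1-\alpha)$. The claim follows. Summing over $i$,
$$\mathbb E\,\hat\sigma\cdot v=-\sum_iv_id_i\le\frac\varepsilon\mu\|v\|_1. \tag{3}$$

**Step 4: contradiction.** Since $x\ne\alpha\mathbf 1$, $\|v\|_1>0$. So (2) and (3) give $c-2\rho\le\varepsilon/\mu$, against the hypothesis. $\square$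

## 5. Threshold tests

The next proposition turns Lemma 1 into a game in which the base players cannot all stay at distance of order $1/\sqrt s$ from $\alpha$.

**Proposition A.** Let $\varepsilon\in(0,\frac12)$, $\beta\in(0,1)$, $A=\sqrt{\frac12\ln(4/\beta)}$, $C_\beta=12A/\beta$. There is $s_0(\beta)$ such that for all $s\ge s_0(\beta)$ and all $\alpha$ with $\mu=\min(\alpha,1-\alpha)\ge\varepsilon/(1-\beta)$ there is a game with at most $e^s$ players, $s$ of them called base players, having no $\varepsilon$-equilibrium in which every base player satisfies $|x_i-\alpha|\ge C_\beta/\sqrt s$.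

**Step 1: choose tests and see when they are clear.** Let $h=A\sqrt s$, $\Lambda=\lceil s/h\rceil$, $\mathcal L=\{1,\dots,\Lambda\}$. Let $D_{\sigma,\ell}(a)=1$ if $\sigma\cdot(a-\alpha\mathbf 1)\ge\ell h$ and $-1$ otherwise. Put
$$\kappa=1-2e^{-2A^2}=1-\frac\beta2 .$$
We have $\sigma\cdot(a-\alpha\mathbf 1)=\sigma\cdot(a-x)+\sigma\cdot v$, and $\sigma\cdot(a-x)$ is a centered sum of $s$ independent terms, each in an interval of length $1$. By Hoeffding, each one-sided tail beyond $h$ has probability at most $e^{-2h^2/s}=e^{-2A^2}=\beta/4$. If $\sigma\cdot v\ge(\ell+1)h$, then $D=-1$ forces $\sigma\cdot(a-x)<-h$, so $\mathbb E_xD\ge1-2\cdot\frac\beta4=\kappa$: the test is clearly positive. If $\sigma\cdot v<(\ell-1)h$, then $D=1$ forces $\sigma\cdot(a-x)>h$, so $\mathbb E_xD\le-\kappa$: the test is clearly negative.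

**Step 2: find the critical level and verify (i), (ii).** Let $X=\{x:|x_i-\alpha|\ge C_\beta/\sqrt s\ \ \forall i\}$, let $x\in X$ and $L=\|v\|_1$. Then
$$L\ge C_\beta\sqrt s=12h/\beta,\qquad L\le s.$$
Let $\ell^*$ be the largest $\ell\in\mathcal L$ with $(\ell+1)h\le L$; it exists because $L\ge2h$, so $\ell=1$ qualifies. Since $(\Lambda+1)h\ge s+h>s\ge L$, the level $\Lambda$ does not qualify, so $\ell^*<\Lambda$, and maximality gives $(\ell^*+2)h>L$.

All $v_i$ are nonzero; with $\sigma^*=\operatorname{sgn}v$ we get $\sigma^*\cdot v=L\ge(\ell^*+1)h$, so $(\sigma^*,\ell^*)$ is clearly positive. This is (i). If $\ell\ge\ell^*$ and $(\sigma,\ell)$ is not clearly negative, then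
$$\sigma\cdot v\ge(\ell-1)h\ge(\ell^*-1)h>L-3h\ge\Big(1-\frac\beta4\Big)L,$$
where the last inequality is $3h\le\frac\beta4L$. So (ii) holds with $c=1-\frac\beta4$.

**Step 3: check the numerical conditions of Lemma 1.** As $\mu\le\frac12$, the hypothesis on $\mu$ gives $2\varepsilon\le1-\beta<\kappa$, and
$$\frac\varepsilon\kappa\le\frac{1-\beta}{2-\beta}=\frac12-\frac\beta{2(2-\beta)}\le\frac12-\frac\beta4 .$$
So $2r(\frac12-\frac\varepsilon\kappa)^2\ge r\beta^2/8$. Let $r$ be the least odd positive integer with $2^s\Lambda e^{-r\beta^2/8}\le\beta/8$; then $\rho\le\beta/8$ and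
$$c-2\rho\ge1-\frac\beta2>1-\beta\ge\frac\varepsilon\mu .$$
Also $\alpha\mathbf 1\notin X$. Lemma 1 applies: no $\varepsilon$-equilibrium has base part in $X$.

**Step 4: count the players.** We have $\Lambda\le\sqrt s/A+1$ and $r\le\frac8{\beta^2}\big(s\ln2+\ln\Lambda+\ln\frac8\beta\big)+2$, so $r=O_\beta(s)$ and $\Lambda=O_\beta(\sqrt s)$. The number of players is $s+r\Lambda2^s=O_\beta(s^{3/2}2^s)$. Since $2<e$, this is at most $e^s$ for all $s\ge s_0(\beta)$, with $s_0$ depending only on $\beta$. $\square$

## 6. A point far from all small denominators, and the classification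

**Proof of Theorem 1 for $\varepsilon\in(0,\frac12)$.** We want an $\alpha$ far from all fractions with denominator at most $k$, with $\mu$ so close to $\frac12$ that $\varepsilon/\mu<1$ with room to spare.

**Step 1: parameters.** Let $\beta_0=1-2\varepsilon\in(0,1)$, $\beta=\frac34\beta_0$, $s=\lfloor\ln n\rfloor$, $k=\lfloor\sqrt s/(4C_\beta)\rfloor$. For $n$ large, $s\ge s_0(\beta)$ and $k\ge2/\beta_0$. Let $\alpha=\frac12+\frac1{4k}$.

**Step 2: $\alpha$ is far from small denominators.** A fraction $\frac pq\ne\frac12$ with $q\le k$ satisfies $|\frac pq-\frac12|=\frac{|2p-q|}{2q}\ge\frac1{2k}$, so its distance from $\alpha$ is at least $\frac1{2k}-\frac1{4k}=\frac1{4k}$. The fraction $\frac12$ is at distance exactly $\frac1{4k}$. And $\frac1{4k}\ge C_\beta/\sqrt s$ by the choice of $k$.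

**Step 3: the condition on $\mu$.** Since $k\ge2/\beta_0$, we have $\mu=\frac12-\frac1{4k}\ge\frac12(1-\frac{\beta_0}4)$, so
$$\frac\varepsilon\mu\le\frac{2\varepsilon}{1-\beta_0/4}=\frac{1-\beta_0}{1-\beta_0/4}\le1-\tfrac34\beta_0=1-\beta,$$
because $(1-\frac{\beta_0}4)(1-\frac{3\beta_0}4)=1-\beta_0+\frac{3\beta_0^2}{16}\ge1-\beta_0$. That is, $\mu\ge\varepsilon/(1-\beta)$.

**Step 4: conclusion.** Proposition A gives a game with at most $e^s\le n$ players; pad it with dummies to $n$ players. In a profile with all denominators at most $k$, every base player satisfies $|x_i-\alpha|\ge C_\beta/\sqrt s$, so it is not an $\varepsilon$-equilibrium. Hence $K(n,\varepsilon)\ge k+1>\sqrt s/(4C_\beta)$. As $s\ge\ln n-1\ge\frac12\ln n$ once $\ln n\ge2$, we may take $c_\varepsilon=1/(4\sqrt2\,C_\beta)$. So $\sup_nK(n,\varepsilon)=\infty$, and no function $k(\varepsilon)$ exists. $\square$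

For the positive half of Theorem 2 we need equilibria that stay away from $0$ and $1$ and that are pure in a controlled sense.

**Lemma 2.** For $0<\eta<\frac12$ every game has a profile $x\in[\eta,1-\eta]^n$ such that for all $i$: $d_i(x)>0$ implies $x_i=1-\eta$, and $d_i(x)<0$ implies $x_i=\eta$.

**Proof of Lemma 2.** The purpose is to apply Nash's theorem to a game with trembling hands. Let each player choose between two new actions: "play action $1$ with probability $1-\eta$" and "play action $1$ with probability $\eta$". This is a finite game. A mixed strategy putting weight $p$ on the first new action corresponds to $x_i=\eta+(1-2\eta)p\in[\eta,1-\eta]$, and by multilinearity the expected payoff is $u_i(x)$. Take a Nash equilibrium (Nash 1951). As a function of its own $x_i\in[\eta,1-\eta]$, player $i$'s payoff is affine with slope $d_i(x)$, which does not depend on $x_i$. Optimality of $x_i$ is the claim. $\square$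

In the game of Section 1 with $\eta=\frac1{20}$, Lemma 2 is satisfied by $x=\frac34$, $y=\frac12$, where both differences vanish.

**Proof of Theorem 2.** Suppose first $[\varepsilon,1-\varepsilon]\subset F$. Take $x$ from Lemma 2 with $\eta=\varepsilon$; all $x_i\in F$. If $d_i=0$ the regret is $0$. If $d_i>0$, then $x_i=1-\varepsilon$ and the regret is $\varepsilon d_i\le\varepsilon$. If $d_i<0$, then $x_i=\varepsilon$ and the regret is $\varepsilon|d_i|\le\varepsilon$.

Conversely, suppose $[\varepsilon,1-\varepsilon]\not\subset F$. As $F$ is closed, some $\alpha$ in the open interval $(\varepsilon,1-\varepsilon)$ and some $\gamma>0$ are such that no point of $F$ lies at distance less than $\gamma$ from $\alpha$. Put $\beta=1-\varepsilon/\min(\alpha,1-\alpha)\in(0,1)$, so that $\mu=\varepsilon/(1-\beta)$, and take $s\ge s_0(\beta)$ with $C_\beta/\sqrt s\le\gamma$. In any $F$-valued profile all base players have $|x_i-\alpha|\ge\gamma\ge C_\beta/\sqrt s$, so the game of Proposition A has no $F$-valued $\varepsilon$-equilibrium. $\square$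

## 7. Random rounding and hypercontractivity

We turn to upper bounds. The natural attempt is to take a Nash equilibrium $x$ and round each coordinate independently and without bias to a neighboring grid point. For instance, $x_i=0.3$ on the grid of multiples of $\frac14$ becomes $\frac14$ with probability $0.8$ and $\frac12$ with probability $0.2$; the mean is $0.2+0.1=0.3$. Since $d_i$ is multilinear and the coordinates are independent, $\mathbb Ed_i(x')=d_i(x)$. What must be controlled is the fluctuation.

A first tool is the bounded-differences inequality of McDiarmid. Moving one coordinate by $\frac1k$ changes $d_i$ by at most $\frac2k$, so it yields $P(|d_i(x')-d_i(x)|>\varepsilon)\le2\exp(-\varepsilon^2k^2/(2n))$. This is below $\frac1n$ only if $k\ge\sqrt{2n\ln(2n)}/\varepsilon$. The bound adds up $n$ worst cases as if each coordinate could matter fully, and ignores that $d_i$ stays in $[-1,1]$.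

There is a second loss, near the ends of $[0,1]$, which is real and not a weakness of a bound. Let $g(y)=1-\prod_{j\le n}(1-y_j)$, the probability that at least one of $n$ players plays $1$, let all $x_j=\frac1n$ and $k<n$. Rounding to multiples of $\frac1k$ gives $x_j'=\frac1k$ with probability $\frac kn$ and $0$ otherwise. Then $\mathbb E(1-x_j')=1-\frac1n$ and $\mathbb E(1-x_j')^2=1-\frac2n+\frac1{kn}$, so for fixed $k$ and $n\to\infty$ the variance of $g(x')$ tends to $e^{-2+1/k}-e^{-2}\ge e^{-2}/k$. The standard deviation is of order at least $1/\sqrt k$, not $1/k$.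

The first loss is repaired by hypercontractivity, the second by rounding the profile of Lemma 2, which stays in $[\eta,1-\eta]$. What matters is the gap compared with $\sigma_i=\sqrt{x_i(1-x_i)}$.

We use Bonami's hypercontractive inequality (Bonami 1970; O'Donnell, *Analysis of Boolean Functions*, Ch. 9–10): for independent random signs $\xi_1,\dots,\xi_n$ (each $\pm1$ with probability $\frac12$), real $c_T$ for $T\subset\{1,\dots,n\}$, and $q\ge2$,
$$\Big\|\sum_Tc_T\prod_{i\in T}\xi_i\Big\|_q\le\Big(\sum_T(q-1)^{|T|}c_T^2\Big)^{1/2}. \tag{4}$$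
For $n=1$, $q=4$, $c_\emptyset=1$, $c_{\{1\}}=c$ it reads $1+6c^2+c^4\le(1+3c^2)^2=1+6c^2+9c^4$ after taking fourth powers.

**Lemma 3.** Let $G\colon\{0,1\}^n\to[-1,1]$ and let $g(y)=\mathbb E_{a\sim y}G(a)$ be its multilinear extension. Let $x\in(0,1)^n$, $\sigma_i^2=x_i(1-x_i)$ with $\sigma_i>0$. Let $x'$ have independent coordinates with $\mathbb Ex_i'=x_i$, and suppose $x_i'$ takes values in an interval of length at most $\tau\sigma_i$. If $q\ge2$ and $(q-1)\tau^2\le1$, then $\|g(x')-g(x)\|_q\le\tau\sqrt{q-1}$.

For $n=1$ and $G(a)=2a-1$ we have $g(x')-g(x)=2(x'-x)$, of absolute value at most $2\tau\sigma\le\tau$, in line with the lemma. The point of the lemma is that nothing on the right grows with $n$.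

**Step 1: expand $g$ around $x$.** Put $\chi_T(a)=\prod_{i\in T}(a_i-x_i)/\sigma_i$. Under $a\sim x$ these $2^n$ functions are orthonormal: in $\mathbb E\chi_T\chi_{T'}$ an index in exactly one of $T,T'$ contributes a factor $0$, and an index in both contributes $\mathbb E(a_i-x_i)^2/\sigma_i^2=1$. So they form an orthonormal basis of the $2^n$-dimensional space of functions on $\{0,1\}^n$. Write $G=\sum_T\hat g(T)\chi_T$. Then $\sum_T\hat g(T)^2=\mathbb E_{a\sim x}G(a)^2\le1$. Taking expectations under $a\sim y$,
$$g(y)=\sum_T\hat g(T)\prod_{i\in T}\frac{y_i-x_i}{\sigma_i},\qquad \hat g(\emptyset)=g(x).$$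

**Step 2: symmetrize, so that random signs appear.** Let $z=x'-x$ and let $\tilde z$ be an independent copy of $z$. Since the coordinates are independent and $\mathbb E\tilde z_i=0$, $\mathbb E[\prod_{i\in T}(z_i-\tilde z_i)\mid z]=\prod_{i\in T}z_i$. Hence
$$g(x')-g(x)=\mathbb E[P\mid z],\qquad P=\sum_{T\ne\emptyset}\hat g(T)\prod_{i\in T}\frac{z_i-\tilde z_i}{\sigma_i},$$
and by Jensen's inequality $\|g(x')-g(x)\|_q\le\|P\|_q$. The variables $z_i-\tilde z_i$ are independent and symmetric, so jointly they are distributed as $(\xi_iM_i)$ with $M_i=|z_i-\tilde z_i|$ and independent random signs $\xi_i$, independent of $M$. Both $x_i+z_i$ and $x_i+\tilde z_i$ lie in the same interval of length at most $\tau\sigma_i$, so $M_i\le\tau\sigma_i$.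

**Step 3: apply (4) conditionally on $M$.** With $c_T=\hat g(T)\prod_{i\in T}M_i/\sigma_i$ for $T\ne\emptyset$ and $c_\emptyset=0$, we have $c_T^2\le\hat g(T)^2\tau^{2|T|}$, so
$$\mathbb E\big[|P|^q\mid M\big]^{1/q}\le\Big(\sum_{T\ne\emptyset}\hat g(T)^2\big((q-1)\tau^2\big)^{|T|}\Big)^{1/2}\le\sqrt{(q-1)\tau^2},$$
since $(q-1)\tau^2\le1$, $|T|\ge1$ and $\sum_T\hat g(T)^2\le1$. Raise to the power $q$ and average over $M$. $\square$

**Lemma 4.** Let $0<\eta\le\varepsilon<\frac12$ and let $\Phi\subset[0,1]$ be finite with $\eta,1-\eta\in\Phi$. Suppose that for each $x\in[\eta,1-\eta]\setminus\Phi$ the gap $m$ between the neighbors of $x$ in $\Phi$ satisfies $m\le\tau\sqrt{x(1-x)}$, where $\tau>0$ and $\tau^2\le\varepsilon^2/(2e(1+\ln n))$. Then every $n$-player game has an $\varepsilon$-equilibrium with all $x_i\in\Phi$.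

**Step 1: round the profile of Lemma 2.** Take $x$ from Lemma 2 with this $\eta$. Round independently: $x_i'=x_i$ if $x_i\in\Phi$; otherwise $x_i'$ is one of the two neighbors of $x_i$ in $\Phi$, with mean $x_i$. Since $\eta,1-\eta\in\Phi$, the neighbors stay in $[\eta,1-\eta]$. Each $x_i'$ takes values in an interval of length at most $\tau\sigma_i$.

**Step 2: all differences move by at most $\varepsilon$.** Put $q=\varepsilon^2/(e\tau^2)$. By hypothesis $q\ge2(1+\ln n)\ge2$, and $(q-1)\tau^2\le q\tau^2=\varepsilon^2/e\le1$. The function $d_i$ is the multilinear extension of the $[-1,1]$-valued function $a\mapsto u_i(1,a_{-i})-u_i(0,a_{-i})$. Lemma 3 and Markov's inequality for the $q$-th moment give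
$$P\big(|d_i(x')-d_i(x)|>\varepsilon\big)\le\Big(\frac{\tau\sqrt q}\varepsilon\Big)^q=e^{-q/2}\le\frac{e^{-1}}n .$$
Summing over $i$, the probability that some $i$ fails is at most $e^{-1}<1$. Fix an outcome $x'$ with $|d_i(x')-d_i(x)|\le\varepsilon$ for all $i$.

**Step 3: $x'$ is an $\varepsilon$-equilibrium.** Suppose $d_i(x')\ge0$; the regret is $(1-x_i')d_i(x')$. If $x_i'=1-\eta$, it is $\eta d_i(x')\le\varepsilon$. Otherwise $x_i\ne1-\eta$, because points of $\Phi$ are not moved. By Lemma 2, $d_i(x)\le0$, hence $d_i(x')\le\varepsilon$ and the regret is at most $\varepsilon$. If $d_i(x')<0$, the regret is $x_i'|d_i(x')|$. If $x_i'=\eta$, this is at most $\eta\le\varepsilon$; otherwise $x_i\ne\eta$, so $d_i(x)\ge0$, hence $|d_i(x')|\le\varepsilon$. $\square$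

## 8. The uniform grid and the Farey grid

Theorem 3 now reduces to computing $\tau$ for two grids.

**Proof of Theorem 3(b).** Let $k\ge5\sqrt{1+\ln n}\,\varepsilon^{-3/2}$, so $\varepsilon k\ge1$. Let $\Phi=\{0,\frac1k,\frac2k,\dots,1\}$ and $\eta=\lfloor\varepsilon k\rfloor/k$. Since $\varepsilon k\ge1$, $\eta\in[\frac\varepsilon2,\varepsilon]$, and $\eta,1-\eta\in\Phi$. On $[\eta,1-\eta]$ we have $x(1-x)\ge\eta(1-\eta)\ge\frac\eta2\ge\frac\varepsilon4$, and gaps are $\frac1k$. So $\tau=2/(k\sqrt\varepsilon)$ works in Lemma 4, provided $\tau^2\le\varepsilon^2/(2e(1+\ln n))$, that is, $k^2\ge8e(1+\ln n)/\varepsilon^3$. This holds because $8e<25$. $\square$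

The factor $\varepsilon^{-1/2}$ is lost near $x\approx\varepsilon$, where $\sqrt{x(1-x)}$ is small but the gap is still $\frac1k$. With all denominators up to $k$ available we may use the Farey fractions: all fractions in $[0,1]$ with denominator at most $k$. Recall that consecutive Farey fractions $\frac ab<\frac{a'}{b'}$ in lowest terms satisfy $\frac{a'}{b'}-\frac ab=\frac1{bb'}$ and $b+b'\ge k+1$. For $k=5$, the consecutive pair $\frac13,\frac25$ has difference $\frac1{15}$ and $3+5\ge6$.

**Proof of Theorem 3(a).** Let $k\ge7\sqrt{1+\ln n}/\varepsilon$, let $\Phi$ be the set of fractions in $[0,1]$ with denominator at most $k$, and $\eta=1/\lceil1/\varepsilon\rceil\le\varepsilon$. As $k\ge7/\varepsilon\ge\lceil1/\varepsilon\rceil$, both $\eta$ and $1-\eta$ lie in $\Phi$.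

**Step 1: set up the neighbors.** Let $x\in[\eta,1-\eta]\setminus\Phi$. Since $\Phi=1-\Phi$ and $\frac12\in\Phi$, we may assume $x<\frac12$. Let $y=\frac ab<x<y'=\frac{a'}{b'}$ be its neighbors in lowest terms. Then $\eta\le y<y'\le\frac12$, so $a,a'\ge1$ and $b'\ge2$.

**Step 2: both denominators are at least of order $1/x$.** Since $a\ge1$, $\frac1b\le y<x$. Also $y'=y+\frac1{bb'}\le y\big(1+\frac1{b'}\big)\le\frac32y<\frac32x$, so $\frac1{b'}\le y'<\frac32x$.

**Step 3: bound the gap.** From $b+b'\ge k+1$ we get $\max(b,b')\ge\frac{k+1}2$. So one of $\frac1b,\frac1{b'}$ is at most $\frac2k$, and the other is at most $\frac32x$ by Step 2. Hence $m=\frac1{bb'}\le\frac2k\cdot\frac32x=\frac{3x}k$, and since $1-x\ge\frac12$,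
$$\frac{m^2}{x(1-x)}\le\frac{9x^2}{k^2}\cdot\frac2x=\frac{18x}{k^2}\le\frac9{k^2}.$$

**Step 4: apply Lemma 4.** So $\tau=3/k$ works, provided $9/k^2\le\varepsilon^2/(2e(1+\ln n))$, that is, $k^2\ge18e(1+\ln n)/\varepsilon^2$. This holds because $18e<49$. $\square$

For fixed $\varepsilon\in(0,\frac12)$, Theorems 1 and 3(a) give $K(n,\varepsilon)=\Theta_\varepsilon(\sqrt{\log n})$.

## 9. Sine tests

In Proposition A the excluded deviation is $C_\beta/\sqrt s$, with no gain when $\varepsilon$ is small. To match Theorem 3 we want to exclude deviations of order $\varepsilon\sqrt{\alpha/s}$. When $\varepsilon$ is small, a tester already reacts to $|\mathbb ED|\ge4\varepsilon$, so tests should be sensitive to small drifts.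

The first candidate is the linear test $D=\sigma\cdot(a-\alpha\mathbf 1)/s$, with $\mathbb E_xD=\sigma\cdot v/s$. Dividing by $s$ keeps it in $[-1,1]$, but it is clearly positive, with $\kappa=4\varepsilon$, only if $\sigma\cdot v\ge4\varepsilon s$, that is, if the average deviation is of order $\varepsilon$: nothing is gained over one base player. The right scale is $\sqrt{s\alpha}$, comparable, when $\alpha$ is bounded away from $1$, with the standard deviation $\sqrt{s\alpha(1-\alpha)}$ of the sum of $s$ independent $\mathrm{Bernoulli}(\alpha)$ actions. A linear function on that scale leaves $[-1,1]$, and if we truncate it, its expectation is no longer a function of $\sigma\cdot v$. A sine is bounded, it is nearly linear at the origin, and the expectation of $e^{\mathrm i\theta}$ factorizes over independent coordinates, so its mean can be computed exactly. The price is periodicity: a large drift can turn the sine negative. So we use a whole range of frequencies, halved at each level; the lowest frequencies see large drifts as small angles.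

**Proposition B.** Let $0<\varepsilon\le\frac1{125}$, $s\ge32$, $s\ge2\log_2\log_2(1/\varepsilon)$, and let $\alpha$ satisfy $\mu=\min(\alpha,1-\alpha)\ge16\varepsilon$ and $s\alpha\ge16$. There is a game with at most $e^{2s}$ players, $s$ of them base players, having no $\varepsilon$-equilibrium in which all base players satisfy $|x_i-\alpha|\ge\gamma$, where $\gamma=84\,\varepsilon\sqrt{\alpha/s}$.

Write $\mathrm i$ for the imaginary unit. Let
$$t=40\varepsilon\le0.32<\tfrac13,\quad \omega_0=\frac1{\sqrt{s\alpha}}\le\frac14,\quad \omega_\ell=2^{-\ell}\omega_0,\quad \mathcal L=\{0,\dots,\Lambda\},\quad \Lambda=\lceil\log_2(s/t)\rceil .$$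

**Step 1: the argument of a two-point mean.** We need to know how the phase of $\mathbb Ee^{\mathrm i\omega a}$ depends on the mean of $a$. For $0<\omega\le\frac14$ and $x\in[0,1]$ let
$$f_\omega(x)=\arg\big(1-x+xe^{\mathrm i\omega}\big)\in[0,\omega],\qquad m_\omega(x)=\big|1-x+xe^{\mathrm i\omega}\big| .$$
Expanding, $m_\omega(x)^2=(1-x)^2+2x(1-x)\cos\omega+x^2=1-2x(1-x)(1-\cos\omega)$, which lies in $[\cos^2\frac\omega2,1]$ because $2x(1-x)\le\frac12$. Next, $f_\omega'(x)$ is the imaginary part of the derivative of $\log(1-x+xe^{\mathrm i\omega})$: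
$$f_\omega'(x)=\operatorname{Im}\frac{e^{\mathrm i\omega}-1}{1-x+xe^{\mathrm i\omega}}=\frac{\operatorname{Im}\big[(e^{\mathrm i\omega}-1)(1-x+xe^{-\mathrm i\omega})\big]}{m_\omega(x)^2}=\frac{\sin\omega}{m_\omega(x)^2},$$
since the bracket has imaginary part $(1-x)\sin\omega+x\sin\omega$. So $f_\omega'(x)\in[\sin\omega,(1+\tan^2\frac\omega2)\sin\omega]$. Here $\tan\frac\omega2\le\tan\frac18\le\frac{1/8}{1-1/128}=\frac{16}{127}<0.126$, so $\tan^2\frac\omega2<0.0159<\frac1{60}$. By the mean value theorem
$$f_\omega(x_i)-f_\omega(\alpha)=(1+\delta_i)\,v_i\sin\omega,\qquad 0\le\delta_i\le\tfrac1{60}, \tag{5}$$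
where $\delta_i$ depends also on $\omega$.

**Step 2: the tests and their exact means.** Let $D_{\sigma,\ell}(a)=\sin\big(\sum_i\sigma_i(\omega_\ell a_i-f_{\omega_\ell}(\alpha))-t\big)$. Since $\mathbb Ee^{\mathrm i\sigma_i\omega a_i}=1-x_i+x_ie^{\mathrm i\sigma_i\omega}=m_\omega(x_i)e^{\mathrm i\sigma_if_\omega(x_i)}$, independence gives
$$\mathbb E_xD_{\sigma,\ell}=R_\ell\sin(\sigma\cdot w^\ell-t),\quad w_i^\ell=f_{\omega_\ell}(x_i)-f_{\omega_\ell}(\alpha),\quad R_\ell=\prod_im_{\omega_\ell}(x_i). \tag{6}$$
By (5), $w^\ell$ is $\sin\omega_\ell$ times $v$ up to a factor in $[1,\frac{61}{60}]$ in each coordinate. The shift $t$ makes tests with small $\sigma\cdot w^\ell$ negative.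

**Step 3: find the critical level.** Let $X=\{x:|x_i-\alpha|\ge\gamma\ \forall i\}$, fix $x\in X$ and let $L_\ell=\|w^\ell\|_1$. By (5),
$$\sin\omega_\ell\,\|v\|_1\le L_\ell\le\tfrac{61}{60}\sin\omega_\ell\,\|v\|_1. \tag{7}$$
As $\sin\omega_\ell/\sin\omega_{\ell+1}=2\cos\omega_{\ell+1}\in[2(1-\frac1{128}),2]$, (7) gives $L_\ell\ge\frac{60}{61}\cdot1.98\,L_{\ell+1}>L_{\ell+1}$ and $L_\ell\le\frac{61}{60}\cdot2\,L_{\ell+1}\le2.04\,L_{\ell+1}$.

At level $0$: $\|v\|_1\ge\gamma s=84\varepsilon\sqrt{s\alpha}=2.1\,t/\omega_0$, and $\sin\omega_0\ge(1-\frac1{96})\omega_0\ge0.98\,\omega_0$, so $L_0\ge0.98\cdot2.1\,t\ge2t$. At level $\Lambda$: $\|v\|_1\le s$ and $\omega_\Lambda=2^{-\Lambda}\omega_0\le\frac14\cdot\frac ts$, so $L_\Lambda\le\frac{61}{60}\omega_\Lambda s\le\frac{61}{240}t<2t$.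

Let $\ell^*$ be the largest $\ell$ with $L_\ell\ge2t$. Then $\ell^*<\Lambda$ and $L_{\ell^*+1}<2t$, so
$$2t\le L_{\ell^*}\le4.08\,t,\qquad L_\ell\le4.08\,t\quad\text{for all }\ell\ge\ell^*. \tag{8}$$

**Step 4: the damping factor is bounded below.** We show $R_\ell\ge\frac14$ for $\ell\ge\ell^*$. By the formula for $m_\omega$, $R_\ell$ is nondecreasing in $\ell$, so take $\omega=\omega_{\ell^*}$. Put $y=2x_i(1-x_i)(1-\cos\omega)\le x_i\omega^2\le\frac1{16}$. On $[0,\frac12]$ we have $1-y\ge e^{-2y}$: by convexity $e^{-2y}\le1-2(1-e^{-1})y\le1-y$. Hence $m_\omega(x_i)=\sqrt{1-y}\ge e^{-y}\ge e^{-x_i\omega^2}$, and since $\sum_ix_i\le s\alpha+\|v\|_1$,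
$$R_{\ell^*}\ge\exp\big(-\omega^2s\alpha-\omega^2\|v\|_1\big).$$
Here $\omega^2s\alpha\le\omega_0^2s\alpha=1$. By (7) and (8), $\omega^2\|v\|_1\le\omega\cdot\frac\omega{\sin\omega}\,L_{\ell^*}\le\frac14\cdot1.02\cdot4.08\,t\le0.35$. So $R_\ell\ge e^{-1.35}\ge\frac14$, because $\ln4>1.38$.

**Step 5: condition (i).** Let $\kappa=4\varepsilon>2\varepsilon$. Since $20\varepsilon\le0.16$, $\sin\frac t2=\sin(20\varepsilon)\ge16\varepsilon$, so $\frac14\sin\frac t2\ge\kappa$. Take $\sigma^*=\operatorname{sgn}v$; by (5) this is also the sign vector of $w^{\ell^*}$, so the angle in (6) at level $\ell^*$ is $L_{\ell^*}-t\in[t,3.08t]\subset[t,\frac\pi2]$. Hence $\mathbb E_xD_{\sigma^*,\ell^*}\ge\frac14\sin t\ge\frac14\sin\frac t2\ge\kappa$.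

**Step 6: condition (ii) with $c=\frac1{11}$.** Let $\ell\ge\ell^*$, and suppose $\sigma\cdot w^\ell<\frac t2$. The angle $\theta=\sigma\cdot w^\ell-t$ satisfies $-\theta>\frac t2$ and, by (8), $-\theta\le t+L_\ell\le5.08t\le1.7$. The sine is concave on $[0,\pi]$, so $\sin(-\theta)\ge\min(\sin\frac t2,\sin1.7)=\sin\frac t2$; the last equality holds because $\sin1.7=\sin(\pi-1.7)$ and $\frac t2\le\frac16<\pi-1.7<\frac\pi2$. So $\mathbb E_xD_{\sigma,\ell}\le-\frac14\sin\frac t2\le-\kappa$: the test is clearly negative. Therefore a test with $\ell\ge\ell^*$ that is not clearly negative has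
$$\sigma\cdot w^\ell\ge\frac t2\ge\frac{L_\ell}{8.16}\ge\frac{L_\ell}9 .$$
From (5), $v_i=w_i^\ell/\sin\omega_\ell-\delta_iv_i$, so, using (7),
$$\sigma\cdot v=\frac{\sigma\cdot w^\ell}{\sin\omega_\ell}-\sum_i\sigma_iv_i\delta_i\ \ge\ \frac{L_\ell}{9\sin\omega_\ell}-\frac{\|v\|_1}{60}\ \ge\ \Big(\frac19-\frac1{60}\Big)\|v\|_1\ \ge\ \frac1{11}\|v\|_1,$$
since $\frac19-\frac1{60}=\frac{17}{180}>\frac1{11}$.

**Step 7: apply Lemma 1.** Now $\varepsilon/\kappa=\frac14$, so $\rho=2^s(\Lambda+1)e^{-r/8}$. Let $r$ be the least odd positive integer with $\rho\le\frac1{100}$. Then $2\rho+\varepsilon/\mu\le0.02+\frac1{16}=0.0825<\frac1{11}=c$, and $\alpha\mathbf 1\notin X$ as $\gamma>0$. By Lemma 1 there is no $\varepsilon$-equilibrium with base part in $X$.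

**Step 8: count the players.** Let $\lambda=\log_2(1/\varepsilon)$; by hypothesis $\lambda\le2^{s/2}$, and $\lambda>6$. Then
$$\Lambda+1\le\log_2s+\log_2\frac1{40\varepsilon}+2\le\log_2s+\lambda\le s\lambda .$$
Next, $r\le8\big(s\ln2+\ln(100s\lambda)\big)+3$. As $\ln\lambda\le\frac s2\ln2\le0.35s$, we get $\ln(100s\lambda)\le4.61+\ln s+0.35s\le0.61s$ for $s\ge32$: at $s=32$ one has $4.61+\ln32<8.08<8.32=0.26\cdot32$, and $0.26s-\ln s$ increases for $s\ge4$. So $r\le8(0.694+0.61)s+3\le11s$. The number of players is at most
$$s+11s\cdot s\,2^{s/2}\cdot2^s\le12s^2\,2^{3s/2}\le2^{5s/2}\le e^{2s},$$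
using $12s^2\le2^s$ for $s\ge32$ and $\frac52\ln2<2$. $\square$

## 10. Placing $\alpha$: near $\frac12$ and near $\varepsilon$

Theorem 4 follows from Proposition B with two choices of $\alpha$. For denominators at most $k$, the gap next to $\frac12$ is large. For $k$-uniform profiles all gaps are equal, and it is best to take $\alpha$ of order $\varepsilon$, because $\gamma$ contains the factor $\sqrt\alpha$; this is also where the uniform grid was weakest in Section 8.

**Proof of Theorem 4.**

**Step 1: common parameters.** Let $s=\lfloor\frac12\ln n\rfloor$. In case (b), $\ln n\ge\frac2\varepsilon+2\ge252$, so in both cases $\ln n\ge64$. Hence $s\ge32$, and $s\ge\frac12\ln n-1\ge\frac13\ln n$. Also $s\ge2\log_2\log_2(1/\varepsilon)$: in case (a) because $s\ge\frac12\ln n-1\ge2\log_2\log_2(1/\varepsilon)$; in case (b) because $s\ge\frac12\ln n-1\ge\frac1\varepsilon$ and, for $z=\frac1\varepsilon\ge125$, $2\log_2\log_2z\le2\log_2z\le z$. The games of Proposition B have at most $e^{2s}\le n$ players; pad them with dummies to $n$ players.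

**Step 2: part (a).** Let $k=\lfloor\sqrt s/(300\varepsilon)\rfloor$. Since $\sqrt{32}\cdot125/300>2$, we have $k\ge2$. Let $\alpha=\frac12+\frac1{4k}\le\frac58\le\frac34$. Then $\mu=\frac12-\frac1{4k}\ge\frac14\ge16\varepsilon$ and $s\alpha\ge16$. By Step 2 in the proof of Theorem 1, all fractions with denominator at most $k$ have distance at least $\frac1{4k}$ from $\alpha$, and
$$\frac1{4k}\ge\frac{75\,\varepsilon}{\sqrt s}\ge84\,\varepsilon\sqrt{\frac\alpha s},$$
because $84\sqrt{3/4}<73$. By Proposition B some $n$-player game has no $\varepsilon$-equilibrium with denominators at most $k$. So $K(n,\varepsilon)\ge k+1>\sqrt s/(300\varepsilon)\ge\sqrt{\ln n}/(300\sqrt3\,\varepsilon)\ge\sqrt{\ln n}/(520\varepsilon)$.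

**Step 3: part (b), reduction to $\frac1k\le16\varepsilon$.** Here $s\ge\frac1\varepsilon$. Let $1\le k\le\sqrt{\ln n}/(1800\varepsilon^{3/2})$. As $\ln n\le3s$ and $1000\sqrt3<1800$, $k\le\sqrt s/(1000\varepsilon^{3/2})$. If $k<\frac1{16\varepsilon}$, replace $k$ by its smallest multiple $k'\ge\frac1{16\varepsilon}$. Every $k$-uniform profile is $k'$-uniform, so it is enough to treat $k'$. It satisfies the same bound: $k'<\frac1{16\varepsilon}+k<\frac1{8\varepsilon}\le\frac{\sqrt s}{1000\varepsilon^{3/2}}$, where the last inequality says $\sqrt s\ge125\,\varepsilon^{1/2}$, and this holds because $\sqrt s\ge\varepsilon^{-1/2}\ge125\,\varepsilon^{1/2}$. So assume $\frac1k\le16\varepsilon$.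

**Step 4: part (b), choice of $\alpha$.** The interval $[16\varepsilon,32\varepsilon]$ has length $16\varepsilon\ge\frac1k$, so it contains a point $\alpha=(j+\frac12)/k$ with $j$ an integer. As $32\varepsilon<\frac12$, $\mu=\alpha\ge16\varepsilon$, and $s\alpha\ge16\varepsilon s\ge16$. All multiples of $\frac1k$ have distance at least $\frac1{2k}$ from $\alpha$, and
$$\frac1{2k}\ge\frac{500\,\varepsilon^{3/2}}{\sqrt s}\ge84\,\varepsilon\sqrt{\frac{32\varepsilon}s}\ge84\,\varepsilon\sqrt{\frac\alpha s},$$
because $84\sqrt{32}<476$. Proposition B gives an $n$-player game without $k$-uniform $\varepsilon$-equilibrium. $\square$
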